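\title{Simple subgroups of Thompson's group $F$ beyond the groups $[F_n,F_n]$}

\begin{abstract}
Guba and Sapir asked whether every simple subgroup of R.~Thompson's group $F$ is isomorphic to the derived subgroup of one of Brown's generalized Thompson groups $F_n$. We show that the answer is no. An explicit counterexample is the derived subgroup of a subgroup of $F_4$ defined by a parity condition on the changes of slope at one residue class of dyadic points modulo $3$. It is told apart from the groups $[F_n,F_n]$ by a group-theoretic property concerning square roots of elements with disjoint supports. Using all primes at once, we show that $F$ has exactly $2^{\aleph_0}$ isomorphism classes of simple subgroups.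
\end{abstract}

\section{Introduction}\label{sec:intro}

Call a map \emph{PL} if it is an increasing homeomorphism of $[0,1]$ that is piecewise linear with finitely many breakpoints (points where the derivative is discontinuous). For an integer $n\ge2$, Brown's generalized Thompson group $F_n$ is the group, under composition, of all PL maps whose breakpoints lie in $\mathbb Z[1/n]$ and whose slopes are integer powers of $n$. Equivalently,
\[
F_n=\langle x_0,x_1,x_2,\dots \mid x_i^{-1}x_jx_i=x_{j+n-1}\ (i<j)\rangle .
\]
The group $F=F_2$ is R.~Thompson's group $F$. Two facts are known: the derived subgroup $[F_n,F_n]$ is a nontrivial simple group for every $n\ge2$, and the groups $F_n$ all embed into one another. So each $[F_n,F_n]$ is isomorphic to a simple subgroup of $F$. (These facts motivate the question below; the proofs of our theorems do not use them.)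

What can a simple subgroup $\Gamma$ of $F$ look like? If $g(x)>x$ then $g^n(x)>x$ for all $n\ge1$, and likewise with the inequalities reversed, so $F$ is torsion-free. An abelian simple group is finite, so $\Gamma$ is nonabelian and equals its derived subgroup. The homomorphisms $g\mapsto\log_2 g'(0^+)$ and $g\mapsto\log_2g'(1^-)$ from $F$ to $\mathbb Z$ therefore vanish on $\Gamma$, and every element of $\Gamma$ is the identity near $0$ and near $1$. The groups $[F_n,F_n]$ form a countable list of groups that occur in this way, and Guba and Sapir \cite{GS} asked whether the list is complete.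

\medskip\noindent\textbf{Question.} \emph{Is every nontrivial simple subgroup of $F$ isomorphic to $[F_n,F_n]$ for some $n\ge2$?}\medskip

Simplicity turns out to be cheap for groups of compactly supported maps (Lemma~\ref{lem:simple}), which suggests a negative answer. On the other hand, the most immediate attempt to write down another example leads back to the list (Section~\ref{sec:idea}), and a disproof needs an invariant of \emph{abstract} groups that is sensitive to slopes and breakpoints. Finding such an invariant is the main point of this paper.

To state the first result, let $g$ be a PL map and $z\in(0,1)$. The \emph{jump} of $g$ at $z$ is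
\[
\delta_g(z)=\log_4\frac{g'(z^+)}{g'(z^-)} ;
\]
it vanishes unless $z$ is a breakpoint, and it is an integer when $g\in F_4$. Let $A=\mathbb Z[1/2]=\mathbb Z[1/4]$; note that $F_4\le F$. Every $b\in A$ can be written as $m/4^k$ with $m\in\mathbb Z$, $k\ge0$, and since $4\equiv1\pmod3$ the residue $\kappa(b)=m \bmod 3$ does not depend on the choice. The map $\kappa\colon A\to\mathbb Z/3$ is a ring homomorphism with kernel $3A$. Put
\[
H=\bigl\{g\in F_4:\ g=\mathrm{id}\text{ near }0\text{ and }1,\ \ \delta_g(b)\in2\mathbb Z\text{ for all }b\in A\cap(0,1)\text{ with }\kappa(b)=2\bigr\}.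
\]
We write $G'$ for the derived subgroup of a group $G$.

\begin{theorem}\label{thm:one}
The set $H$ is a subgroup of $F_4\le F$, and $H'$ is a simple group that is not isomorphic to $[F_m,F_m]$ for any $m\ge2$. So the answer to the Question is no.
\end{theorem}

The invariant is a property $\mathrm R_p$ of abstract groups, one for each prime $p$ (Definition~\ref{def:R}). All groups $[F_m,F_m]$ have $\mathrm R_p$ for all $p$, while $H'$ fails $\mathrm R_2$. The properties $\mathrm R_p$ can be switched off independently of each other.

\begin{theorem}\label{thm:two}
For every set $S$ of primes there is a simple subgroup $\Gamma_S\le F$ such that, for every prime $p$, the group $\Gamma_S$ fails $\mathrm R_p$ if and only if $p\in S$. Consequently $F$ has exactly $2^{\aleph_0}$ isomorphism classes of simple subgroups, and $\Gamma_S\not\cong[F_m,F_m]$ for all $m\ge2$ whenever $S\ne\emptyset$.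
\end{theorem}

Section~\ref{sec:idea} shows the mechanism on one element of $H$. Sections~\ref{sec:simple}--\ref{sec:roots} turn it into a proof of Theorem~\ref{thm:one}, and Section~\ref{sec:many} builds the groups $\Gamma_S$.

\section{The idea: cutting a root at a fixed point}\label{sec:idea}

Let $w$ be a PL map fixing a point $z\in(0,1)$. \emph{Cutting} $w$ at $z$ gives two PL maps: $w_{\le z}$ equals $w$ on $[0,z]$ and the identity on $[z,1]$, and $w_{\ge z}$ equals the identity on $[0,z]$ and $w$ on $[z,1]$. Then $w=w_{\le z}\,w_{\ge z}$, and cutting commutes with powers: $(w^p)_{\le z}=(w_{\le z})^p$.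

In $F_m$, if the power $w^p$ can be cut at $z$, then so can $w$. Indeed, let $w\in F_m$ and $(w^p)_{\le z}\in F_m$. If $w'(z^-)=1$, then $z$ is not a breakpoint of $w_{\le z}$. If $w'(z^-)\ne1$, then $z$ is a breakpoint of $(w^p)_{\le z}$, so $z\in\mathbb Z[1/m]$. In both cases $w_{\le z}\in F_m$, and the piece $(w^p)_{\le z}$ has a $p$-th root in $F_m$.

We look for a group in which this fails. If $w$ has slope $4$ at $z$, then $w_{\le z}$ has jump $-1$ at $z$ while $(w^p)_{\le z}$ has jump $-p$. So we should require the jumps at $z$ to be divisible by $p$. The chain rule for one-sided derivatives gives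
\begin{equation}\label{eq:chain}
\delta_{gh}(z)=\delta_h(z)+\delta_g(h(z)),\qquad \delta_{g^{-1}}(z)=-\delta_g(g^{-1}(z)).
\end{equation}
Hence, if $G$ is a group of PL maps, $Z\subseteq(0,1)$ is a $G$-invariant set and $k\ge1$ is an integer, then the elements $g\in G$ with $\delta_g(z)\in k\mathbb Z$ for all $z\in Z$ form a subgroup.

The set $Z$ must not contain all potential breakpoints. Consider, for instance, the elements $g\in F$ that are the identity near $0$ and $1$ and satisfy $g'(b^+)/g'(b^-)\in4^{\mathbb Z}$ at \emph{every} dyadic point $b$. Starting from slope $1$ near $0$, such a $g$ has only powers of $4$ as slopes. So we obtain the group $F_4^c$ of elements of $F_4$ that are the identity near $0$ and $1$. Since $[F_4,F_4]$ is simple, it is contained in $F_4^c$ and equal to its own derived subgroup, so $(F_4^c)'=[F_4,F_4]$: we are back on the list. What is needed is an invariant set $Z$ on which jumps are restricted, and enough free points outside $Z$ to reach slope $4$ at a point of $Z$. In $F_4^c$ the residue $\kappa$ provides this.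

\begin{lemma}\label{lem:kappa}
If $g\in F_4$ is the identity near $0$, then $g(b)\in A$ and $\kappa(g(b))=\kappa(b)$ for all $b\in A\cap[0,1]$. Consequently $H$ is a subgroup of $F_4$.
\end{lemma}

\begin{proof}
On each linear piece $g(x)=4^kx+c$, and $c=0$ on the first piece. If consecutive pieces $4^kx+c$ and $4^{k'}x+c'$ meet at $b\in A$, then $c'=c+(4^k-4^{k'})b$. Since $\kappa(4^k)=\kappa(4^{k'})=1$, induction gives $c\in A$ and $\kappa(c)=0$ on every piece, so $\kappa(4^kb+c)=\kappa(b)$ for $b\in A$. Thus $Z=\{b\in A\cap(0,1):\kappa(b)=2\}$ is invariant under $F_4^c$, and \eqref{eq:chain} shows that $H$ is a subgroup.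
\end{proof}

\begin{example}\label{ex:w}
Let $w$ be the identity outside $[\frac{24}{64},\frac{40}{64}]$ and affine between consecutive points of the following table. Since $64=4^3$, we have $\kappa(m/64)=m\bmod3$.
\[
\begin{array}{c|ccccccccccc}
64x & 24 && 28 && 31 && 33 && 36 && 40\\
64w(x) & 24 && 25 && 28 && 36 && 39 && 40\\
\text{slope} && \frac14 && 1 && 4 && 1 && \frac14 &\\
\kappa(x) & 0 && 1 && 1 && 0 && 0 && 1
\end{array}
\]
No breakpoint has residue $2$, so $w\in H$. The point $z=\frac12=\frac{32}{64}$ has $\kappa(z)=2$. It is the midpoint of $[\frac{31}{64},\frac{33}{64}]$, and $w$ maps this interval affinely onto $[\frac{28}{64},\frac{36}{64}]$, which has the same midpoint; so $w(z)=z$, with slope $4$ on both sides.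

Let $u=(w^2)_{\le z}$. It lies in $F_4$ because $z\in A$, and it is the identity near $0$ and $1$. Its jumps are those of $w^2\in H$ to the left of $z$ and vanish to the right of $z$, and $\delta_u(z)=\log_4\frac1{16}=-2$. Hence $u\in H$. On the other hand, a PL map $g$ with $g(z)=z$, $g'(z^-)=4$ and $g'(z^+)=1$ has $\delta_g(z)=-1$ and does not lie in $H$. So in $H$ the square $w^2$ can be cut at $z$, but $w$ cannot.
\end{example}

Three things separate this example from Theorem~\ref{thm:one}. We must show that $H'$ is simple (Section~\ref{sec:simple}). We must express ``$u$ is a piece cut from $w^p$'' in terms of the group operation alone; since $w^p=uv$ with $u,v$ moving disjoint sets of points, this amounts to recognizing disjoint supports (Section~\ref{sec:perp}). Finally, the comparison is between derived subgroups, whereas the root $w_{\le z}$ is only visibly an element of $F_m$; the definition of $\mathrm R_p$ has to absorb this (Section~\ref{sec:roots}).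

\section{Compressing groups and simplicity}\label{sec:simple}

Throughout, $I$ is a nonempty open interval and $\mathrm{Homeo}_+(I)$ is the group of increasing homeomorphisms of $I$. Groups of PL maps are regarded as acting on $I=(0,1)$. Maps are composed from right to left, and $[a,b]=aba^{-1}b^{-1}$. The \emph{support} of $g$ is the open set $\operatorname{supp}g=\{x:g(x)\ne x\}$; we say that $g$ is \emph{supported in} $X$ if $\operatorname{supp}g\subseteq X$, and \emph{compactly supported in} an open interval $V$ if it is supported in a compact subset of $V$. We use the following facts: $\operatorname{supp}(hgh^{-1})=h(\operatorname{supp}g)$; $\operatorname{supp}g^{-1}=\operatorname{supp}g$; $\operatorname{supp}(gh)\subseteq\operatorname{supp}g\cup\operatorname{supp}h$; and if $g,h$ have disjoint supports, then they commute and $\operatorname{supp}(gh)=\operatorname{supp}g\cup\operatorname{supp}h$. One identity does most of the work: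
\begin{equation}\label{eq:comm}
[a,f]=a\cdot(fa^{-1}f^{-1}),\qquad \operatorname{supp}(fa^{-1}f^{-1})=f(\operatorname{supp}a).
\end{equation}
If $f$ moves the support of $a$ far away, then $[a,f]$ is a commutator that acts like $a$ where it matters.

\begin{definition}\label{def:compress}
A group $G\le\mathrm{Homeo}_+(I)$ is \emph{compressing} if its elements are compactly supported in $I$ and for every compact $K\subset I$ and nonempty open $W\subseteq I$ there is $h\in G$ with $h(K)\subseteq W$. It is \emph{locally compressing} if its elements are compactly supported in $I$ and for every nonempty open interval $V\subseteq I$ the group $G_V$ of elements of $G$ compactly supported in $V$ is compressing as a group acting on $V$. It is \emph{locally nonabelian} if for every nonempty open $V\subseteq I$ there are two noncommuting elements of $G$ supported in $V$.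
\end{definition}

Taking $V=I$ shows that locally compressing groups are compressing. Taking $W=I\setminus K$ shows that in a compressing group any compact set $L$ can be moved off any compact set $K$: there is $f$ with $f(L)\cap K=\emptyset$.

\begin{lemma}\label{lem:simple}
If $G$ is compressing, then $G'$ is compressing and is a nonabelian simple group. If $G$ is locally compressing, then $G'$ is moreover locally nonabelian.
\end{lemma}

\begin{proof}
\emph{$G'$ is compressing.} Given $K$ and $W$, take $h\in G$ with $h(K)\subseteq W$, a compact $L\supseteq\operatorname{supp}h$, and $f\in G$ with $f(L)\cap K=\emptyset$. By \eqref{eq:comm}, $[h,f]=h\cdot(fh^{-1}f^{-1})$ and the second factor is the identity on $K$. So $[h,f](K)=h(K)\subseteq W$.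

\emph{$G'=G''$.} Let $a,b\in G$ be supported in a compact set $K$. Choose $f,f'\in G$ with $f(K)\cap K=\emptyset$ and $f'(K)\cap(K\cup f(K))=\emptyset$. Then $[a,f]=aa'$ and $[b,f']=bb'$ with $a'$ supported in $f(K)$ and $b'$ in $f'(K)$. The sets $K,f(K),f'(K)$ are pairwise disjoint, so $a'$ and $b'$ commute with each other and with $a,b$. Hence $[a,b]=[aa',bb']\in G''$.

\emph{$G'$ is nonabelian.} A compressing group moves every point $x$ into $I\setminus\{x\}$; in particular $G'\ne1$. A nontrivial group equal to its derived subgroup is nonabelian.

\emph{$G'$ is simple.} Let $N$ be a normal subgroup of $G'$ and $1\ne n\in N$. Choose a nonempty open interval $U$ with $n(U)\cap U=\emptyset$. Let $a,b\in G'$ be supported in $U$. Then $c=[a,n]=(ana^{-1})n^{-1}\in N$, and $c=aa'$ with $a'$ supported in $n(U)$, so $a'$ commutes with $a$ and $b$. Hence $[a,b]=[c,b]\in N$. For arbitrary $a,b\in G'$, take $h\in G'$ carrying a compact set that contains both supports into $U$. Then $h[a,b]h^{-1}=[hah^{-1},hbh^{-1}]\in N$, so $[a,b]\in N$. Thus $N\ge G''=G'$.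

Finally, let $G$ be locally compressing and $V$ nonempty and open; shrinking $V$, we may take it to be an interval. Then $(G_V)'\le G'$ is nonabelian by the first part, and its elements are supported in $V$.
\end{proof}

Compact support cannot be dropped: the maps $x\mapsto\lambda x+c$ with $\lambda>0$ carry any compact subset of $\mathbb R$ into any nonempty open set, but their commutators are translations, which commute.

To verify that a group is locally compressing it is enough to find in it a dense family of one-bump maps. Let $n\ge2$ be an integer, $q<r$ and $0<d\le\frac{r-q}{n+1}$. The \emph{bump} $\beta=\beta_{q,r,d}$ is the identity outside $[q,r]$ and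
\[
\beta(x)=\begin{cases} q+n(x-q) & x\in[q,\,q+d],\\ x+(n-1)d & x\in[q+d,\,r-nd],\\ r-\frac1n(r-x) & x\in[r-nd,\,r].\end{cases}
\]
The formulas agree at $q+d$ (value $q+nd$) and at $r-nd$ (value $r-d$). The breakpoints are among $q,\ q+d,\ r-nd,\ r$ and the slopes among $1,n,n^{-1}$. The difference $\beta(x)-x$ equals $(n-1)(x-q)$, $(n-1)d$, $(1-\frac1n)(r-x)$ on the three pieces, so $\beta(x)>x$ on $(q,r)=\operatorname{supp}\beta$.

\begin{lemma}\label{lem:bumps}
Let $n\ge2$ and let $B$ be a dense additive subgroup of $\mathbb R$. Let $G\le\mathrm{Homeo}_+((0,1))$ consist of compactly supported maps and contain all bumps $\beta_{q,r,d}$ with $q,r\in B\cap(0,1)$ and $d\in B$. Then $G$ is locally compressing.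
\end{lemma}

\begin{proof}
By density, for all $q<r$ in $B\cap(0,1)$ there is an admissible $d\in B$. For a bump $\beta$ on $(q,r)$ and $x\in(q,r)$, the sequence $\beta^N(x)$ increases to a fixed point of $\beta$ in $(q,r]$, that is, to $r$; and $\beta^{-N}(x)$ decreases to $q$. Let $V\subseteq(0,1)$ be an open interval, $K\subset V$ nonempty and compact, $W\subseteq V$ nonempty and open. Choose $s\in W\cap B$ and $q,r\in V\cap B$ with $K\cup\{s\}\subset(q,r)$. For a bump $\beta$ on $(q,r)$ and large $N$ we have $\beta^N(\min K)>s$, so $\beta^N(K)\subset(s,r)$. For a bump $\gamma$ on $(s,r)$ and large $M$, the point $\gamma^{-M}(\max\beta^N(K))$ lies in an interval $(s,s+\varepsilon)\subseteq W$, so $\gamma^{-M}\beta^N(K)\subseteq W$. Both bumps are supported in $[q,r]\subset V$.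
\end{proof}

\section{Recognizing disjoint supports}\label{sec:perp}

Maps with disjoint supports commute, but commuting is too weak a condition: every map commutes with itself. The difference shows in the centralizer $C_\Gamma(g)$. If $\operatorname{supp}f$ misses $\operatorname{supp}g$, then $C_\Gamma(g)$ contains everything supported in small intervals inside $\operatorname{supp}f$. In contrast, an element of $C_\Gamma(g)$ has $g$-invariant support, so it cannot be concentrated in a few small intervals that $g$ displaces. The next definition tests for small elements of $C_\Gamma(g)$ in the region where $f$ acts, using two commutators to localize.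

\begin{definition}\label{def:perp}
For elements $f,g$ of a group $\Gamma$, write $f\perp g$ if for every $h\in\Gamma$ with $[f,h]\ne1$ there are $f_1,f_2\in C_\Gamma(g)$ such that $[f_1,[f_2,h]]$ is a nontrivial element of $C_\Gamma(g)$.
\end{definition}

\begin{lemma}\label{lem:perp}
Let $\Gamma\le\mathrm{Homeo}_+(I)$ be locally nonabelian and $f,g\in\Gamma$. Then $f\perp g$ if and only if $\operatorname{supp}f\cap\operatorname{supp}g=\emptyset$.
\end{lemma}

\begin{proof}
Suppose the supports are disjoint and $[f,h]\ne1$. Then $\operatorname{supp}h$ meets $\operatorname{supp}f$, so there is a nonempty open $V\subseteq\operatorname{supp}f$ with $h(V)\cap V=\emptyset$. Take noncommuting $f_1,f_2\in\Gamma$ supported in $V$. They commute with $g$, as $V\cap\operatorname{supp}g=\emptyset$. By \eqref{eq:comm}, $[f_2,h]=f_2c$ with $c$ supported in $h(V)$, so $c$ commutes with $f_1$. Hence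
\[
[f_1,[f_2,h]]=f_1f_2cf_1^{-1}c^{-1}f_2^{-1}=[f_1,f_2]\ne1,
\]
and this element is supported in $V$, so it commutes with $g$.

Conversely, suppose that $f\perp g$ and $x\in\operatorname{supp}f\cap\operatorname{supp}g$. Choose an open interval $U\ni x$ with $f(U)\cap U=\emptyset=g(U)\cap U$. The interval $g(U)$ lies entirely to one side of $U$, and since $g$ is increasing, $g^{i+1}(U)$ lies on the same side of $g^i(U)$ for every $i\in\mathbb Z$. So the intervals $g^i(U)$ are pairwise disjoint. Take $1\ne h\in\Gamma$ supported in $U$. Since $fhf^{-1}$ is supported in $f(U)$, it differs from $h$, so $[f,h]\neq1$. Let $f_1,f_2\in C_\Gamma(g)$ be such that $k=[f_1,[f_2,h]]$ is a nontrivial element of $C_\Gamma(g)$. The element $c=[f_2,h]=(f_2hf_2^{-1})h^{-1}$ is supported in $U\cup f_2(U)$, so $k=(f_1cf_1^{-1})c^{-1}$ is supported in $\bigcup_{t\in T}t(U)$, where $T=\{1,f_1,f_2,f_1f_2\}\subseteq C_\Gamma(g)$. Let $y\in\operatorname{supp}k$. As $g$ commutes with $k$, we have $g^i(y)\in\operatorname{supp}k$ for all $i\in\mathbb Z$. But $g^i(y)\in t(U)$ means $y\in g^{-i}t(U)=tg^{-i}(U)$, and for fixed $t\in T$ these sets are pairwise disjoint. So $g^i(y)\in \bigcup_{t\in T}t(U)$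 for at most four values of $i$, a contradiction.
\end{proof}

Some hypothesis of this kind is necessary: in an abelian group the condition in Definition~\ref{def:perp} is vacuous, so $f\perp f$ for every $f$.

\section{The property $\mathrm R_p$ and the first example}\label{sec:roots}

Fix a prime $p$. The group cannot see a cut point; it only sees a factorization $w^p=uv$ with disjoint supports. The next lemma shows that every such factorization comes from cutting $w$, and locates the cuts.

\begin{lemma}\label{lem:cut}
Let $u,v,w\in\mathrm{Homeo}_+(I)$ satisfy $w^p=uv$ and $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$. Let $u_0$ be $w$ on $\operatorname{supp}u$ and the identity elsewhere.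
\begin{enumerate}
\item[(a)] $u_0\in\mathrm{Homeo}_+(I)$, $\operatorname{supp}u_0=\operatorname{supp}u$ and $u_0^p=u$.
\item[(b)] If $u,v,w$ are PL, then the closure of $\operatorname{supp}u$ in $[0,1]$ is a finite union of pairwise disjoint compact intervals of positive length. The map $w$ fixes their endpoints, $u_0=w$ on each of them, and $u_0$ is the identity outside them. Every endpoint that lies in $(0,1)$ is a breakpoint of $u$.
\end{enumerate}
\end{lemma}

We call $u_0$ the \emph{cut root} of $u$, and the endpoints in $(0,1)$ in (b) the \emph{cut points}.

\begin{proof}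
(a) Since $w$ is increasing, $\operatorname{supp}w=\operatorname{supp}w^p=\operatorname{supp}u\cup\operatorname{supp}v$. A component of $\operatorname{supp}w$ is an open interval that $w$ maps onto itself, and being connected it lies in one of the disjoint open sets $\operatorname{supp}u$, $\operatorname{supp}v$. So $\operatorname{supp}u$ is a union of components of $\operatorname{supp}w$. Hence $u_0$ is an increasing bijection of $I$, therefore a homeomorphism, with support $\operatorname{supp}u$. On $\operatorname{supp}u$ we have $u_0^p=w^p=uv=u$, and elsewhere both $u_0^p$ and $u$ are the identity.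

(b) The fixed set of a PL map is a finite union of points and closed intervals, so $\operatorname{supp}u$ is a finite union of open intervals; taking closures and merging intervals with a common endpoint gives the first claim. A point of the closure outside $\operatorname{supp}u$ is not in $\operatorname{supp}v$, which is open and disjoint from $\operatorname{supp}u$; so it is fixed by $w$ as well as by $u_0$. This applies to the endpoints, and it shows that $u_0=w$ on the closure. Let $\xi\in(0,1)$ be an endpoint. On one side of $\xi$ the map $u$ is locally the identity. On the other side it is locally linear, fixes $\xi$ and has no other fixed point near $\xi$, so its slope there is not $1$. Thus $\xi$ is a breakpoint of $u$.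
\end{proof}

One would like to define $\mathrm R_p$ as ``$w^p=uv$ and $u\perp v$ imply that $u$ is a $p$-th power''. For $\Gamma=G'$ we will be able to check that $u_0\in G$, but we have no control over whether $u_0\in G'$. The remedy is \eqref{eq:comm}: replace $u$ by $[u,f]$, where $f$ displaces the support of $u$. Its natural root $[u_0,f]$ is a commutator.

\begin{definition}\label{def:R}
A group $\Gamma$ has \emph{property $\mathrm R_p$} if for all $u,v,w,f\in\Gamma$ with $w^p=uv$, $u\perp v$ and $u\perp fuf^{-1}$, the element $[u,f]$ is the $p$-th power of an element of $\Gamma$.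
\end{definition}

Only the group operation occurs in Definitions~\ref{def:perp} and~\ref{def:R}, so $\mathrm R_p$ is invariant under isomorphism. We give one criterion for $\mathrm R_p$ and one for its failure.

\begin{proposition}\label{prop:yes}
Let $G\le\mathrm{Homeo}_+(I)$ be such that $G'$ is locally nonabelian. Suppose that for all $u,v,w\in G'$ with $w^p=uv$ and $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$, the cut root $u_0$ lies in $G$. Then $G'$ has $\mathrm R_p$.
\end{proposition}

\begin{proof}
Let $u,v,w,f\in G'$ be as in Definition~\ref{def:R}. By Lemma~\ref{lem:perp}, $\operatorname{supp}u$ is disjoint from $\operatorname{supp}v$ and from $f(\operatorname{supp}u)$. So $u_0\in G$, $[u_0,f]\in G'$, and $u_0$ commutes with $fu_0^{-1}f^{-1}$. Therefore $[u_0,f]^p=u_0^p\cdot fu_0^{-p}f^{-1}=[u,f]$.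
\end{proof}

\begin{proposition}\label{prop:no}
Let $G$ be a locally compressing group of PL maps. Let $w\in G$ fix a point $z\in(0,1)$. Suppose that $(w^p)_{\le z}\in G$, but no $g\in G$ satisfies $g(z)=z$, $g'(z^-)=w'(z^-)$ and $g'(z^+)=1$. Then $G'$ fails $\mathrm R_p$.
\end{proposition}

\begin{proof}
Put $u=(w^p)_{\le z}$ and $v=(w^p)_{\ge z}=u^{-1}w^p\in G$. Then $w^p=uv$ and the supports of $u,v$ are disjoint. These elements need not lie in $G'$, so we first replace them by commutators that act in the same way near $z$. Let $K\subset(0,1)$ be a compact set containing $z$ and $\operatorname{supp}w$; it contains the supports of $u$ and $v$. Take $f_1\in G$ with $f_1(K)\cap K=\emptyset$, and for $a\in\{u,v,w\}$ put $\tilde a=[a,f_1]=aa'\in G'$, where $a'=f_1a^{-1}f_1^{-1}$ is supported in $f_1(K)$. Unprimed elements commute with primed ones, and $(w')^p=f_1(uv)^{-1}f_1^{-1}=u'v'$ because $u$ and $v$ commute. Hence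
\[
\tilde w^{\,p}=w^p(w')^p=uv\,u'v'=\tilde u\tilde v .
\]
The sets $\operatorname{supp}\tilde u=\operatorname{supp}u\cup f_1(\operatorname{supp}u)$ and $\operatorname{supp}\tilde v=\operatorname{supp}v\cup f_1(\operatorname{supp}v)$ are disjoint. Let $\tilde K=K\cup f_1(K)$. By Lemma~\ref{lem:simple}, $G'$ is compressing and locally nonabelian. So there is $f\in G'$ with $f(\tilde K)\cap\tilde K=\emptyset$, and Lemma~\ref{lem:perp} gives $\tilde u\perp\tilde v$ and $\tilde u\perp f\tilde uf^{-1}$ in $G'$.

Suppose that $[\tilde u,f]=g^p$ with $g\in G'$. We have $[\tilde u,f]=u\cdot u'\cdot f\tilde u^{-1}f^{-1}$, and the last two factors are supported in the compact sets $f_1(K)$ and $f(\tilde K)$, which do not contain $z$. So $g^p=u$ near $z$. Then $g^p(z)=z$, hence $g(z)=z$ because $g$ is increasing, and the chain rule gives $g'(z^-)^p=w'(z^-)^p$ and $g'(z^+)^p=1$. Slopes are positive, so $g'(z^-)=w'(z^-)$ and $g'(z^+)=1$, contrary to the hypothesis.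
\end{proof}

\begin{proposition}\label{prop:Fm}
For every $m\ge2$ and every prime $p$, the group $[F_m,F_m]$ has $\mathrm R_p$.
\end{proposition}

\begin{proof}
Let $F_m^c$ be the group of elements of $F_m$ compactly supported in $(0,1)$. It contains the bumps of Lemma~\ref{lem:bumps} for $n=m$ and $B=\mathbb Z[1/m]$, so $(F_m^c)'$ is locally nonabelian by Lemma~\ref{lem:simple}, and so is the larger group $[F_m,F_m]$. Let $u,v,w$ be as in Proposition~\ref{prop:yes} with $G=F_m$. By Lemma~\ref{lem:cut}(b), $u_0$ is PL, its slopes are slopes of $w$ or $1$, and each of its breakpoints is a breakpoint of $w$ or a cut point. Cut points are breakpoints of $u\in F_m$, so they lie in $\mathbb Z[1/m]$. Hence $u_0\in F_m$.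
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:one}]
By Lemma~\ref{lem:kappa}, $H$ is a group. Take $n=4$ and $B=3A=\ker\kappa$, a dense subgroup of $\mathbb R$. A bump $\beta_{q,r,d}$ with $q,r\in B\cap(0,1)$ and $d\in B$ lies in $F_4$, is the identity near $0$ and $1$, and has all its breakpoints in $\ker\kappa$, so it lies in $H$. By Lemma~\ref{lem:bumps}, $H$ is locally compressing, and by Lemma~\ref{lem:simple}, $H'$ is a nonabelian simple group. Example~\ref{ex:w} verifies the hypotheses of Proposition~\ref{prop:no} for $G=H$, $p=2$, $z=\frac12$, so $H'$ fails $\mathrm R_2$. Every $[F_m,F_m]$ has $\mathrm R_2$ by Proposition~\ref{prop:Fm}.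
\end{proof}

\section{Continuum many simple subgroups}\label{sec:many}

In $H$, one invariant class of points carries one modulus. A modulus $k$ does not obstruct $p$-th roots when $p\nmid k$, for then $p\,\delta\in k\mathbb Z$ forces $\delta\in k\mathbb Z$. To obstruct an infinite set of primes we therefore need infinitely many invariant classes, each with its own modulus. We construct a subgroup $E\le F$ and an $E$-invariant coloring of a set of dyadic points by colors $0,*,1,2,\dots$ such that
\begin{itemize}
\item jumps at points of color $i\ge1$ are integers, and each color $i\ge 1$ occurs at a point that some element fixes with slope $4$ on both sides;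
\item between points of color $0$ there are enough maps without any jump at colors $i\ge1$ to make the group locally compressing, whatever the moduli.
\end{itemize}
The colors $0$ and $*$ play the role of the free residues in $H$.

\subsection{Cells and colors}

A \emph{cell} is an interval with a \emph{label} from $\{\mathsf a,\mathsf b,\mathsf a_i,\mathsf b_i:i\ge1\}$. The only cell of \emph{level} $0$ is $[0,1]$, labeled $\mathsf a$. The cells of level $n+1$ are obtained by subdividing every cell $[\alpha,\alpha+\ell]$ of level $n$ into \emph{children} according to its label: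
\[
\begin{array}{c|c|c}
\text{label} & \text{lengths of the children, left to right} & \text{labels of the children}\\ \hline
\mathsf a & \ell/8,\ \ell/8,\ \ell/4,\ \ell/4,\ \ell/4 & \mathsf a,\ \mathsf b,\ \mathsf a_1,\ \mathsf b_1,\ \mathsf a\\
\mathsf a_i & \ell/8,\ \ell/8,\ \ell/4,\ \ell/4,\ \ell/4 & \mathsf a,\ \mathsf b,\ \mathsf a_{i+1},\ \mathsf b_{i+1},\ \mathsf a_i\\
\mathsf b & \ell/4,\ \ell/4,\ \ell/2 & \mathsf b,\ \mathsf a,\ \mathsf b\\
\mathsf b_i & \ell/4,\ \ell/4,\ \ell/2 & \mathsf b_i,\ \mathsf a,\ \mathsf b
\end{array}
\]
The cuts are at the fractions $\frac18,\frac14,\frac12,\frac34$ or $\frac14,\frac12$ of the cell, so by induction every cell is a standard dyadic interval $[m/2^k,(m+1)/2^k]$. The cells of level $n$ form a partition $\mathcal P_n$ of $[0,1]$ (intervals overlap only in endpoints) with lengths at most $2^{-n}$. Children are proper subintervals, so an interval is a cell of at most one level and has at most one label. If $C$ is a cell of level at most $n$, then the members of $\mathcal P_n$ inside $C$ are obtained from $C$ by repeated subdivision. Hence every finite partition of $[0,1]$ into cells can be refined to $\mathcal P_n$,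 for all large $n$, by repeated subdivision.

View the labels as oriented edges between colors:
\[
\mathsf a\colon0\to*,\qquad \mathsf b\colon*\to0,\qquad \mathsf a_i\colon0\to i,\qquad \mathsf b_i\colon i\to0 .
\]
The labels of the children of a cell form a path with the same source and target as the label of the cell: the colors visited are
\[
\mathsf a:\ 0,*,0,1,0,*;\qquad \mathsf a_i:\ 0,*,0,i+1,0,i;\qquad \mathsf b:\ *,0,*,0;\qquad \mathsf b_i:\ i,0,*,0 .
\]
The inner entries are the colors of the cuts. A \emph{vertex} is a point of $(0,1)$ that is an endpoint of a cell.

\begin{lemma}\label{lem:color}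
\begin{enumerate}
\item[(a)] Every vertex $z$ has a color $c$ such that all cells with right endpoint $z$ have target $c$ and all cells with left endpoint $z$ have source $c$.
\item[(b)] If $z$ has color $i\ge1$, there is $\ell_z>0$ such that all cells with endpoint $z$ have lengths in $\{\ell_z4^{-r}:r\ge0\}$.
\item[(c)] Vertices of color $0$ are dense in $(0,1)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $n$ be the largest level such that $z$ is interior to a cell $C$ of level $n$; it exists because $z$ is interior to $[0,1]$, and once $z$ is an endpoint in $\mathcal P_m$ it is an endpoint in all later $\mathcal{P}_{m'}$. No cell of level at most $n$ has endpoint $z$. At level $n+1$, $z$ is a cut of $C$ with some color $c$, between children $C^-$ of target $c$ and $C^+$ of source $c$. A cell of level $m>n+1$ with right endpoint $z$ is the last child of the cell of level $m-1$ with right endpoint $z$, and last children keep the target. In the same way cells with left endpoint $z$ are iterated first children of $C^+$ and keep the source.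

(b) A cut of color $i$ occurs only in the subdivision of $\mathsf a$ (for $i=1$) or $\mathsf a_{i-1}$ (for $i\ge2$), between children $C^-$ and $C^+$ labeled $\mathsf a_i$ and $\mathsf b_i$, both of one quarter of the length of the parent. Call this common length $\ell_z$. The last child of $\mathsf a_i$ is $\mathsf a_i$ and the first child of $\mathsf b_i$ is $\mathsf b_i$, each with length ratio $\frac14$.

(c) Every subdivision has a cut of color $0$, and the lengths of cells tend to $0$ with the level.
\end{proof}

\subsection{The groups $E$ and $H_k$}

A \emph{diagram} is a pair of partitions $C_1<\dots<C_N$ and $D_1<\dots<D_N$ of $[0,1]$ into cells such that $C_t$ and $D_t$ have the same label for each $t$. It \emph{represents} the PL map sending each $C_t$ affinely onto $D_t$. Let $E$ be the set of maps represented by diagrams.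

\begin{lemma}\label{lem:E}
The set $E$ is a subgroup of $F$. For $g\in E$ and any finite set of vertices there is a diagram of $g$ in which these vertices are endpoints of domain cells. Every $g\in E$ has only vertices as breakpoints, maps vertices to vertices of the same color, and has $\delta_g(z)\in\mathbb Z$ at each vertex $z$ of color $i\ge1$.
\end{lemma}

\begin{proof}
The affine map between equally labeled cells carries children to equally labeled children. So subdividing $C_t$ and $D_t$ simultaneously gives another diagram of the same map, and for all large $n$ the map has a diagram with domain partition $\mathcal P_n$ and one with range partition $\mathcal P_n$. For $g,h\in E$ take a diagram of $h$ with range $\mathcal P_n$ and one of $g$ with domain $\mathcal P_n$; together they give a diagram of $gh$. Swapping the partitions gives a diagram of the inverse. Since cells are standard dyadic intervals, slopes are powers of $2$ and breakpoints are dyadic, so $E\le F$. Given vertices are endpoints in $\mathcal P_n$ for large $n$, which proves the second claim, and breakpoints are endpoints of domain cells. If a vertex $z$ is the common endpoint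 of $C_t$ and $C_{t+1}$, then $g(z)$ is the common endpoint of $D_t$ and $D_{t+1}$, and both colors are the target of the common label of $C_t$ and $D_t$. If this color is $i\ge1$, then $g'(z^-)=|D_t|/|C_t|$ and $g'(z^+)=|D_{t+1}|/|C_{t+1}|$ both lie in $(\ell_{g(z)}/\ell_z)\,4^{\mathbb Z}$ by Lemma~\ref{lem:color}(b), so their ratio is a power of $4$.
\end{proof}

For a sequence $k=(k_i)_{i\ge1}$ of positive integers let
\[
H_k=\bigl\{g\in E:\ g=\mathrm{id}\text{ near }0\text{ and }1,\ \ \delta_g(z)\in k_i\mathbb Z\text{ for all }i\ge1\text{ and all vertices }z\text{ of color }i\bigr\}.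
\]
Colors are invariant under $E$, so $H_k$ is a group by \eqref{eq:chain}.

\subsection{Blocks}

To produce elements of $H_k$ without worrying about the moduli, we glue the two cells at a vertex of color $i\ge1$ together and only use maps that are affine across the vertex. A \emph{block} is either a cell labeled $\mathsf a$ or $\mathsf b$ (of \emph{type} $\mathsf a$ or $\mathsf b$), or the union of a cell labeled $\mathsf a_i$ and a cell labeled $\mathsf b_i$ that have equal lengths and share a vertex of color $i$ (of type $\mathsf q_i$). That vertex is the midpoint of the block, with $\mathsf a_i$ on its left. We regard $\mathsf q_i$ as an edge $0\to0$. The endpoints in $(0,1)$ of a block have color $0$ or $*$, and the affine map between two blocks of the same type sends cells to equally labeled cells. Subdividing the one or two cells of a block partitions it into blocks, whose types are given by the substitution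
\begin{equation}\label{eq:sigma}
\sigma(\mathsf a)=\mathsf a\,\mathsf b\,\mathsf q_1\,\mathsf a,\qquad
\sigma(\mathsf b)=\mathsf b\,\mathsf a\,\mathsf b,\qquad
\sigma(\mathsf q_i)=\mathsf a\,\mathsf b\,\mathsf q_{i+1}\,\mathsf q_i\,\mathsf a\,\mathsf b .
\end{equation}
For $\mathsf a$ and $\mathsf b$ this is read off the table. For $\mathsf q_i$ with cells of length $\ell$, the children $\mathsf a_{i+1},\mathsf b_{i+1}$ both have length $\ell/4$, and so do the last child $\mathsf a_i$ of the left cell and the first child $\mathsf b_i$ of the right cell; see Figure~\ref{fig:block}. By induction, the cells of $\mathcal P_n$ group into a partition of $[0,1]$ into blocks.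

\begin{figure}[ht]
\centering
\begin{tikzpicture}[x=0.95cm,y=1cm,font=\small]
\draw (0,2.4)--(12,2.4);
\foreach \x in {0,6,12} \draw (\x,2.3)--(\x,2.5);
\node at (3,2.7) {$\mathsf a_i$}; \node at (9,2.7) {$\mathsf b_i$};
\draw (0,1.3)--(12,1.3);
\foreach \x/\c in {0/0,0.75/*,1.5/0,3/{i+1},4.5/0,6/i,7.5/0,9/*,12/0}
  {\draw (\x,1.2)--(\x,1.4); \node at (\x,0.95) {$\c$};}
\foreach \x/\t in {0.375/{\mathsf a},1.125/{\mathsf b},2.25/{\mathsf a_{i+1}},3.75/{\mathsf b_{i+1}},5.25/{\mathsf a_i},6.75/{\mathsf b_i},8.25/{\mathsf a},10.5/{\mathsf b}}
  \node at (\x,1.6) {$\t$};
\draw (0,0)--(12,0);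
\foreach \x in {0,0.75,1.5,4.5,7.5,9,12} \draw (\x,-0.1)--(\x,0.1);
\foreach \x/\t in {0.375/{\mathsf a},1.125/{\mathsf b},3/{\mathsf q_{i+1}},6/{\mathsf q_i},8.25/{\mathsf a},10.5/{\mathsf b}}
  \node at (\x,0.3) {$\t$};
\end{tikzpicture}
\caption{Subdivision of a block of type $\mathsf q_i$, drawn to scale. Top: its two cells. Middle: their children, with labels above and the colors of the vertices below. Bottom: the children grouped into blocks. The central block has type $\mathsf q_i$, the same midpoint as the whole block and one quarter of its length.}
\label{fig:block}
\end{figure}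

Consider words in the letters $\mathsf a,\mathsf b,\mathsf q_1,\mathsf q_2,\dots$, and extend $\sigma$ to words letter by letter. Write $t\Rightarrow t'$, and call $t'$ an \emph{expansion} of $t$, if $t'$ arises from $t$ by finitely many (possibly zero) steps, each replacing one letter $\lambda$ by $\sigma(\lambda)$. If $t$ is the word of types of a block partition of an interval, a step corresponds to subdividing one block. To match the blocks of two intervals with endpoints of color $0$ we need the following.

\begin{lemma}\label{lem:words}
Any two nonempty words that are paths from $0$ to $0$ have a common expansion.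
\end{lemma}

\begin{proof}
Write $t\sim t'$ if $t$ and $t'$ have a common expansion. This relation is reflexive, symmetric and compatible with concatenation, and $\lambda\sim\sigma(\lambda)$ for each letter $\lambda$. We show that it is transitive.

Every word satisfies $t\Rightarrow\sigma(t)$. A step $t=r\lambda s\Rightarrow r\sigma(\lambda)s=t_1$ gives $t_1\Rightarrow\sigma(r)\sigma(\lambda)\sigma(s)=\sigma(t)$, and also $\sigma(t)\Rightarrow\sigma(r)\sigma^2(\lambda)\sigma(s)=\sigma(t_1)$; by the latter, $\sigma$ preserves $\Rightarrow$. We claim that if $t\Rightarrow t'$ in $n$ steps, then $t'\Rightarrow\sigma^n(t)$. For $n\ge1$ let $t_1$ be the word after the first step. By induction $t'\Rightarrow\sigma^{n-1}(t_1)$, and $t_1\Rightarrow\sigma(t)$ gives $\sigma^{n-1}(t_1)\Rightarrow\sigma^n(t)$. So two expansions of one word $t$ both expand to $\sigma^N(t)$ for large $N$, and transitivity follows.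

Put $\mathsf e=\mathsf{ab}$. Then \eqref{eq:sigma} reads $\mathsf a\sim\mathsf e\mathsf q_1\mathsf a$, $\ \mathsf b\sim\mathsf b\mathsf e$, $\ \mathsf q_i\sim\mathsf e\mathsf q_{i+1}\mathsf q_i\mathsf e$. First, $\mathsf e=\mathsf{ab}\sim\mathsf{abe}=\mathsf{ee}$. Since $\mathsf q_i$ is equivalent to a word that begins and ends with $\mathsf e$, this gives $\mathsf e\mathsf q_i\sim\mathsf q_i\sim\mathsf q_i\mathsf e$ for all $i$. Next $\mathsf a\sim\mathsf e\mathsf q_1\mathsf a\sim\mathsf q_1\mathsf a$, hence $\mathsf q_1\sim\mathsf q_1\mathsf e=\mathsf q_1\mathsf{ab}\sim\mathsf{ab}=\mathsf e$. If $\mathsf q_i\sim\mathsf e$, then $\mathsf e\sim\mathsf q_i\sim\mathsf e\mathsf q_{i+1}\mathsf q_i\mathsf e\sim\mathsf e\mathsf q_{i+1}\mathsf e\mathsf e\sim\mathsf q_{i+1}$. So $\mathsf q_i\sim\mathsf e$ for all $i$. In a path from $0$ to $0$ each $\mathsf a$ is followed by $\mathsf b$, the only letter with source $*$, and each $\mathsf b$ is preceded by $\mathsf a$. So a nonempty such path is a product of factors $\mathsf e$ and $\mathsf q_i$, and is equivalent to a power of $\mathsf e$, hence to $\mathsf e$.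
\end{proof}

A \emph{block map} is an increasing homeomorphism between two compact intervals that sends the blocks of a block partition of the first affinely onto blocks of the same types.

\begin{lemma}\label{lem:glue}
\begin{enumerate}
\item[(a)] If $c<d$ and $c'<d'$ are vertices of color $0$, there is a block map $[c,d]\to[c',d']$.
\item[(b)] Let $c_0<\dots<c_r$ and $c_0'<\dots<c_r'$ be vertices of color $0$ with $c_0=c_0'$ and $c_r=c_r'$, and let $g_t\colon[c_{t-1},c_t]\to[c'_{t-1},c'_t]$ be block maps. The map $g$ that equals $g_t$ on $[c_{t-1},c_t]$ and the identity outside $[c_0,c_r]$ lies in $H_k$ for every sequence $k$.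
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For large $n$ the four points are endpoints in $\mathcal P_n$. They are not midpoints of blocks of type $\mathsf q_i$, which have color $i\ge1$, so they are endpoints of the block partition formed by $\mathcal P_n$. Thus $[c,d]$ and $[c',d']$ have block partitions, whose words of types are paths from $0$ to $0$ by Lemma~\ref{lem:color}(a). Subdivide blocks so as to reach the common expansion of Lemma~\ref{lem:words}, and map the blocks affinely onto each other in order.

(b) Partition $[0,c_0]$ and $[c_r,1]$ into cells of $\mathcal P_n$, $n$ large, and use these cells in both domain and range, together with the cells of the blocks of the $g_t$. This is a diagram of $g$, so $g\in E$, and $g$ is supported in $[c_0,c_r]\subset(0,1)$. A vertex $z$ of color $i\ge1$ is not a block endpoint, so it lies outside $[c_0,c_r]$ or in the interior of a domain block. In both cases $g$ is affine near $z$ and $\delta_g(z)=0$.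
\end{proof}

\subsection{Which properties $\mathrm R_p$ hold}

\begin{proposition}\label{prop:Hk}
Let $k=(k_i)_{i\ge1}$ be a sequence of positive integers and $p$ a prime.
\begin{enumerate}
\item[(a)] $H_k$ is locally compressing; so $H_k'$ is simple and locally nonabelian.
\item[(b)] If $k_i=p$ for some $i$, then $H_k'$ fails $\mathrm R_p$.
\item[(c)] If $p$ divides no $k_i$, then $H_k'$ has $\mathrm R_p$.
\end{enumerate}
\end{proposition}

\begin{proof}
(a) Let $V\subseteq(0,1)$ be an open interval, $K\subset V$ nonempty and compact, $W\subseteq V$ nonempty and open. By Lemma~\ref{lem:color}(c) there are vertices of color $0$ in $V$ as follows: $c_1<c_2$ with $K\subseteq[c_1,c_2]$; $c_1'<c_2'$ with $[c_1',c_2']\subseteq W$; $c_0=c_0'<\min(c_1,c_1')$; and $c_3=c_3'>\max(c_2,c_2')$. Lemma~\ref{lem:glue} gives $g\in H_k$ supported in $[c_0,c_3]\subset V$ with $g(K)\subseteq[c_1',c_2']\subseteq W$. The rest is Lemma~\ref{lem:simple}.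

(b) There is a block $Q=[z-\ell,z+\ell]\subset(0,1)$ of type $\mathsf q_i$: the children $[\frac14,\frac12]$ and $[\frac12,\frac34]$ of $[0,1]$ form a block of type $\mathsf q_1$, and by \eqref{eq:sigma} a block of type $\mathsf q_{j}$ contains one of type $\mathsf q_{j+1}$. The vertex $z$ has color $i$. The central block $Q'=[z-\frac\ell4,z+\frac\ell4]$ in the subdivision of $Q$ also has type $\mathsf q_i$, so the affine map $Q'\to Q$ is a block map, and the points $z\pm\ell$, $z\pm\frac\ell4$ have color $0$. Choose vertices $c<z-\ell$ and $d>z+\ell$ of color $0$. Gluing the affine map $Q'\to Q$ with block maps $[c,z-\frac\ell4]\to[c,z-\ell]$ and $[z+\frac\ell4,d]\to[z+\ell,d]$, Lemma~\ref{lem:glue} gives $w\in H_k$ with $w(z)=z$ and slope $4$ near $z$.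

Let $u=(w^p)_{\le z}$. Take a diagram of $w^p$ in which $z$ is an endpoint of domain cells; since $w^p(z)=z$, the domain cells in $[0,z]$ correspond to the range cells in $[0,z]$. Keeping these, and using the domain cells in $[z,1]$ on both sides, we get a diagram of $u$. So $u\in E$, and $u$ is the identity near $0$ and $1$. Its jumps are those of $w^p\in H_k$ to the left of $z$ and vanish to the right of $z$, and $\delta_u(z)=\log_44^{-p}=-p\in k_i\mathbb Z$. Hence $u\in H_k$. A map $g$ with $g(z)=z$, $g'(z^-)=4$, $g'(z^+)=1$ has $\delta_g(z)=-1\notin p\mathbb Z=k_i\mathbb Z$, so $g\notin H_k$. Proposition~\ref{prop:no} applies.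

(c) We verify the hypothesis of Proposition~\ref{prop:yes} for $G=H_k$. Let $u,v,w\in H_k'$ with $w^p=uv$ and $\operatorname{supp}u\cap\operatorname{supp}v=\emptyset$. Let $K_1,\dots,K_s$ be the compact intervals of Lemma~\ref{lem:cut}(b). They lie in $(0,1)$ because $u$ is compactly supported; so $u_0$ is the identity near $0$ and $1$, and all endpoints of the $K_j$ are cut points. Cut points are breakpoints of $u\in E$, hence vertices. Take a diagram of $w$ in which all cut points are endpoints of domain cells. Each $K_j$ is then a union of domain cells, and since $w(K_j)=K_j$, the corresponding range cells also partition $K_j$. Keeping these, and using the remaining domain cells on both sides, we get a diagram of $u_0$. So $u_0\in E$.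

Let $z$ be a vertex of color $i\ge1$. If $z$ is interior to some $K_j$, then $u_0=w$ near $z$ and $\delta_{u_0}(z)=\delta_w(z)\in k_i\mathbb Z$. If $z$ lies in no $K_j$, then $\delta_{u_0}(z)=0$. Otherwise $z$ is a cut point, $u_0(z)=z$, and \eqref{eq:chain} applied to $u=u_0^p$ gives $p\,\delta_{u_0}(z)=\delta_u(z)\in k_i\mathbb Z$. Here $\delta_{u_0}(z)$ is an integer by Lemma~\ref{lem:E}, and $p$ is coprime to $k_i$ because it is a prime not dividing $k_i$. So $\delta_{u_0}(z)\in k_i\mathbb Z$, and $u_0\in H_k$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Given $S$, choose a sequence $k$ whose set of values is the countable set $S\cup\{1\}$, and put $\Gamma_S=H_k'\le E\le F$. It is simple by Proposition~\ref{prop:Hk}(a). If $p\in S$, then $p=k_i$ for some $i$ and $\Gamma_S$ fails $\mathrm R_p$ by (b). If $p\notin S$, then each $k_i$ is $1$ or a prime different from $p$, and $\Gamma_S$ has $\mathrm R_p$ by (c).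

The properties $\mathrm R_p$ are isomorphism invariants, so $S$ is determined by the isomorphism type of $\Gamma_S$, and the $2^{\aleph_0}$ sets of primes give $2^{\aleph_0}$ pairwise nonisomorphic simple subgroups of $F$. An element of $F$ is determined by its finitely many dyadic breakpoints and its slopes, so $F$ is countable and has at most $2^{\aleph_0}$ subgroups. Finally, if $p\in S$, then $\Gamma_S$ fails $\mathrm R_p$ while every $[F_m,F_m]$ has it by Proposition~\ref{prop:Fm}.
\end{proof}

\begin{thebibliography}{9}
\bibitem{GS} Victor Guba and Mark Sapir, \emph{Diagram groups are totally orderable}, arXiv:math/0305153 (2003).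
\end{thebibliography}
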